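# Banach spaces that are $\alpha$-minimal and $\alpha$-tight for unboundedly many countable $\alpha$

## 1. Spaces whose disjoint block pairs all have the same index

Try to build a copy of a space $Z$ inside a space $Y$ one vector at a time, with a fixed distortion. Either you can go on forever, or you get stuck; in the second case an ordinal measures how long you can postpone getting stuck. These notes ask whether one countable ordinal $\alpha$ can be a lower bound for this measure over all pairs of block subspaces of a space and at the same time an upper bound for many pairs, and whether such $\alpha$ can be arbitrarily large below $\omega_1$.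

Scalars are real, $\mathbb N=\{0,1,2,\dots\}$, and a *space* is an infinite-dimensional Banach space $W$ with a Schauder basis $(e_n)$. A *block subspace* is the closed linear span of an infinite block sequence of $(e_n)$. For $A\subseteq\mathbb N$, $[e_n]_{n\in A}$ is the closed linear span of $\{e_n:n\in A\}$. For sequences of the same length $n\le\omega$ and $K\ge1$, write $(x_i)\sim_K(y_i)$ if there are $a,b>0$ with $ab\le K$ and
$$\tfrac1a\Big\|\sum c_ix_i\Big\|\le\Big\|\sum c_iy_i\Big\|\le b\,\Big\|\sum c_ix_i\Big\|\qquad\text{for all finitely supported }(c_i).$$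

**Definition 1.1 (Bourgain embeddability index).** For a basic sequence $(x_i)$, a Banach space $Y$ and $K\ge1$, let $T((x_i),Y,K)$ be the tree of all finite sequences $(y_0,\dots,y_{n-1})$ in $Y$ (including $\emptyset$) with $(x_0,\dots,x_{n-1})\sim_K(y_0,\dots,y_{n-1})$, ordered by end-extension. For a well-founded tree $T$ let $\rho_T(s)=\sup\{\rho_T(t)+1:t\in T\text{ a proper extension of }s\}$, with terminal nodes of rank $0$, and $\mathrm{rank}(T)=\sup\{\rho_T(s)+1:s\in T\}$; put $\mathrm{rank}(T)=\omega_1$ if $T$ is ill-founded. Let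
$$\mathrm{Emb}((x_i),Y)=\sup_{K\ge1}\mathrm{rank}\,T((x_i),Y,K),$$
and $\mathrm{Emb}(Z,Y)=\mathrm{Emb}((z_i),Y)$ if $Z$ is spanned by the block sequence $(z_i)$.

The index $\mathrm{Emb}(Z,Y)$ equals $\omega_1$ exactly when $Z$ embeds isomorphically into $Y$. Since $T((x_i),Y,K)$ grows with $K$, integer values of $K$ suffice in the supremum.

Two examples. If $\dim Y=d<\infty$, nodes are linearly independent, so they have length at most $d$; any $d$ linearly independent vectors form a node once $K$ is large. So the index is $d+1$. In the same way, if $Y$ is infinite-dimensional, then every $n$ is the length of a node for some $K=K(n)$, and $\mathrm{Emb}(Z,Y)\ge\omega$ for free. To exceed $\omega$ one needs a *single* $K$. For instance, let $(x_i)$ be the unit basis of $\ell_1$ and $Y=c_0$. The map $x_i\mapsto(\epsilon_i)_{\epsilon\in\{\pm1\}^n}$ embeds $\ell_1^n$ isometrically into $\ell_\infty^{2^n}\subseteq c_0$, so $T((x_i),c_0,1)$ has nodes of every finite length, its root has rank at least $\omega$, and $\mathrm{Emb}\ge\omega+1$.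

**Ranks.** All trees below contain $\emptyset$ and are closed under initial segments. In any tree, "$s$ has rank $\ge\eta$" is defined by recursion: for every $\eta'<\eta$ some proper extension of $s$ has rank $\ge\eta'$. In a well-founded tree this means $\rho_T(s)\ge\eta$; a node on an infinite branch has rank $\ge\eta$ for every $\eta$. We use the following facts, for countable $\eta$.

1. If $\mathrm{rank}(T)>\eta$, then $\emptyset$ has rank $\ge\eta$. If some node has rank $\ge\eta$, then $\mathrm{rank}(T)\ge\eta+1$. (In the well-founded case $\mathrm{rank}(T)=\rho_T(\emptyset)+1$.)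
2. An initial segment, shorter by $n$ terms, of a node of rank $\ge\eta$ has rank $\ge\eta+n$. (Remove one term at a time.)
3. A node of rank $\ge\eta+n$ has an extension, longer by at least $n$ terms, of rank $\ge\eta$. (Apply the definition $n$ times.)
4. If a map $T\to T'$ takes proper extensions to proper extensions, it does not decrease ranks. So if $T'$ is well-founded, then so is $T$, and $\mathrm{rank}(T)\le\mathrm{rank}(T')$.

**Definition 1.2.** Let $\beta<\omega_1$. Products such as $\omega\beta=\omega\cdot\beta$ are ordinal products.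

1. $W$ is *$\beta$-minimal* if $\mathrm{Emb}(Z,Y)\ge\beta$ for any two block subspaces $Z,Y\subseteq W$.
2. A block subspace $Y\subseteq W$ is *$\beta$-tight in $(e_n)$* if there are successive finite intervals $I_0<I_1<\cdots$ of $\mathbb N$ such that $\mathrm{Emb}\big(Y,[e_n]_{n\notin\bigcup_{i\in A}I_i}\big)\le\beta$ for every infinite $A\subseteq\mathbb N$. The space $W$ is *$\beta$-tight* if every block subspace of $W$ is $\beta$-tight in $(e_n)$.

Every space is $\omega$-minimal, as we just saw. The space $\ell_2$ is $\beta$-minimal for every $\beta<\omega_1$, since its block subspaces are isometric; it is $\beta$-tight for no $\beta<\omega_1$, since for $A$ the even integers the space $[e_n]_{n\notin\bigcup_AI_i}$ is still isometric to $\ell_2$.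

A theorem of Ferenczi and Rosendal says that every infinite-dimensional Banach space contains an infinite-dimensional subspace with a basis that is $\omega$-tight or $\omega^2$-minimal. The problem, from Christian Rosendal, "$\alpha$-minimal Banach spaces", arXiv:1104.3543 (2011), is to show that *there are $\alpha$-minimal, $\omega\alpha$-tight spaces for unboundedly many $\alpha<\omega_1$*.

Here is a case that is easy. Call block sequences $(z_i),(y_k)$ *disjoint* if $\operatorname{supp}z_i\cap\operatorname{supp}y_k=\emptyset$ for all $i,k$.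

**Lemma 1.3 (thinning out costs a factor $\omega$).** Let $(z_{l_j})_j$ be a subsequence of a basic sequence $(z_l)$. If $\mathrm{Emb}((z_l),Y)>\omega\beta$, then $\mathrm{Emb}((z_{l_j}),Y)>\beta$.

*Proof.* Let $T=T((z_l),Y,K)$, $T'=T((z_{l_j}),Y,K)$. For $t=(y_0,\dots,y_{n-1})\in T$ let $t'=(y_{l_j})_{l_j<n}\in T'$. We claim that if $t$ has rank $\ge\omega\eta$, then $t'$ has rank $\ge\eta$, by induction on $\eta$. Let $\eta'<\eta$. Then $\omega\eta\ge\omega\eta'+\omega$, so by fact 3 $t$ has arbitrarily long extensions of rank $\ge\omega\eta'$. Take one, $u$, long enough to contain a new index $l_j\ge n$. Then $u'$ properly extends $t'$ and has rank $\ge\eta'$ by induction. This proves the claim. If $\mathrm{Emb}((z_l),Y)>\omega\beta$, then for some $K$ the root of $T$ has rank $\ge\omega\beta$, so the root of $T'$ has rank $\ge\beta$, and $\mathrm{rank}(T')\ge\beta+1$. $\square$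

**Proposition 1.4.** Let $\alpha\le\beta<\omega_1$, and suppose $\mathrm{Emb}(Z,Y)\ge\alpha$ for all block subspaces of $W$, and $\mathrm{Emb}(Z,Y)\le\beta$ for all disjoint ones. Then $W$ is $\alpha$-minimal and $\omega\beta$-tight. In particular, if $\beta=\alpha$, then $W$ is $\alpha$-minimal and $\omega\alpha$-tight.

*Proof.* Only tightness needs proof. Let $Z$ be spanned by $(z_l)$, and let $I_i$ be the smallest interval containing $\operatorname{supp}z_{2i}$. Let $A$ be infinite. Then $Y_A=[e_n]_{n\notin\bigcup_AI_i}$ is spanned by an infinite subsequence of the basis, as the supports of the $z_{2i+1}$ survive. It is disjoint from $(z_{2i})_{i\in A}$. So $\mathrm{Emb}((z_{2i})_{i\in A},Y_A)\le\beta$, and by Lemma 1.3 $\mathrm{Emb}(Z,Y_A)\le\omega\beta$. $\square$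

What changes in general? Nobody hands us a space with one index value on disjoint pairs. The construction in Sections 7–14 produces, for a given $\gamma$, a space with
$$\gamma\le\mathrm{Emb}(Z,Y)\ \text{ for all pairs},\qquad \mathrm{Emb}(Z,Y)\le\beta_0\ \text{ for disjoint (rational) pairs},\tag{1.1}$$
where $\beta_0$ is countable but comes from a well-foundedness argument, with no control in terms of $\gamma$. Proposition 1.4 then only gives "$\gamma$-minimal and about $\omega\beta_0$-tight". We have to pass to a block subspace in which the two ordinals meet. It turns out that they can be made equal, without even the factor $\omega$: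

> **Theorem A.** For every $\gamma<\omega_1$ there are $\alpha$ with $\gamma\le\alpha<\omega_1$ and a Banach space with an unconditional Schauder basis which is $\alpha$-minimal and $\alpha$-tight.

As $\alpha\le\omega\alpha$, such a space is $\alpha$-minimal and $\omega\alpha$-tight, which answers the problem positively.

**Remark 1.5.** No space is $\alpha$-minimal and $\alpha'$-tight with $\alpha'<\alpha$. Indeed, let $(I_i)$ witness the tightness of $Z=W$ and let $A$ be the even integers. The odd intervals are kept, so $Y=[e_n]_{n\notin\bigcup_AI_i}$ is a block subspace, spanned by a subsequence of the basis, with $\mathrm{Emb}(Z,Y)\le\alpha'<\alpha$. So in Theorem A the two ordinals cannot be brought closer.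

Sections 2–6 make the two ordinals in (1.1) meet; Sections 7–14 build the space.

## 2. Suppression unconditional bases and perturbations

For finitely supported vectors (or finite sets), $u<v$ means $\max\operatorname{supp}u<\min\operatorname{supp}v$, and $v>n$ means $\min\operatorname{supp}v>n$. For $E\subseteq\mathbb N$, $Ev$ is the restriction of $v$ to the coordinates in $E$. *Rational* vectors are finitely supported with rational coefficients.

It is convenient to have a relation without a free scaling factor: $(x_i)\approx_K(y_i)$ means $K^{-1}\|\sum c_ix_i\|\le\|\sum c_iy_i\|\le K\|\sum c_ix_i\|$ for all scalars. Clearly $\approx_K$ implies $\sim_{K^2}$. Conversely,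
$$(z_i)_{i<n}\sim_K(y_i)_{i<n}\ \Longrightarrow\ (z_i)\approx_K(\lambda y_i),\qquad\lambda=\|z_0\|/\|y_0\|.\tag{2.1}$$
Indeed, with constants $a,b$, the inequalities for $z_0,y_0$ give $1/b\le\lambda\le a$. So $\lambda b\le ab\le K$ and $\lambda/a\ge1/(ab)\ge1/K$.

A basis is *suppression unconditional* (s.u.) if $\|Ew\|\le\|w\|$ for all $E$; such a basis is unconditional, and its block sequences are again s.u. For $w=w_1+\dots+w_k$ with disjoint supports,
$$\max\|w_i\|\le\|w\|\le k\max\|w_i\|.\tag{2.2}$$

**Perturbation (P).** Let the basis be s.u. and $(z_i)$ disjointly supported, so $|c_i|\|z_i\|\le\|\sum c_kz_k\|$.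

* If $\|z_i-z_i'\|\le2^{-i-3}\|z_i\|$ for all $i$, then $\|\sum c_i(z_i-z_i')\|\le\frac14\|\sum c_iz_i\|$, so $(z_i)\approx_2(z_i')$.
* If $(z_i)\approx_K(y_i)$ and $\|y_i-y_i'\|\le2^{-i-2}\|z_i\|/K$, then $\|\sum c_i(y_i-y_i')\|\le\frac1{2K}\|\sum c_iz_i\|$, so $(z_i)\approx_{2K}(y_i')$.

The index $\mathrm{Emb}((z_i),Y)$ does not change if $(z_i)$ is replaced by an equivalent sequence (compose the equivalences; only $K$ changes) or $Y$ by an isomorphic space. So, by the first item, in statements about indices of block subspaces we may replace each block sequence by a nearby one with rational coefficients.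

We shall need blocks that behave like the basis of $\ell_\infty^p$.

**Condition (L).** In every block sequence of $W$, for every $p$, there are, arbitrarily far out, normalized blocks $u_1<\dots<u_p$ with $\|\sum c_tu_t\|\le2\max|c_t|$.

For example, $c_0$ satisfies (L), and $\ell_1$ does not: there $\|u_1+u_2+u_3\|=3$.

**Lemma 2.1 (L′).** Let the basis be s.u. with (L). For every finite-dimensional normed space $G$, every block sequence $(y_n)$ and every $N$ there is a linear $\psi:G\to\mathrm{span}(y_n)$, with range contained in the span of finitely many $y_n$ and supported beyond $N$, such that $\|v\|\le\|\psi v\|\le3\|v\|$.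

*Proof.* Functionals norming the points of a $\frac13$-net of the unit sphere of $G$ give norm-one $\phi_1,\dots,\phi_p$ with $\max_t|\phi_t(v)|\ge\frac23\|v\|$. Take $(u_t)_{t\le p}$ from (L) and $\psi v=\frac32\sum\phi_t(v)u_t$. Then $\|\psi v\|\le\frac32\cdot2\|v\|$, and by (2.2) $\|\psi v\|\ge\frac32\max|\phi_t(v)|\ge\|v\|$. $\square$

## 3. Two games that decide how long a tree can be

In Sections 3–6, $W$ has a normalized s.u. basis $(e_n)$ satisfying (L). $V$ is the countable set of nonzero rational vectors. $X,Y,Z$ denote infinite block sequences with terms in $V$ (and, in statements on indices, also the spaces they span); $[X]$ is the closed span. $\langle X\rangle$ is the set of nonzero rational linear combinations of $X$; a sequence is *in* $\langle X\rangle$ if all its terms are. $Y\le X$ means that $Y$ is in $\langle X\rangle$; $X/n$ is the tail of the terms that are $>n$; $Y\le^*X$ means $Y/n\le X$ for some $n$. A vector of $\langle X\rangle$ which is $>n$ lies in $\langle X/n\rangle$, because the first term of $X$ that it involves is $>n$.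

*Diagonalization.* If $X_0\ge X_1\ge\cdots$, there is $X_\infty\le X_0$ with $X_\infty\le^*X_k$ for all $k$: take the $k$-th term in $\langle X_k\rangle$, far out.

The first thing to try for making the ordinals in (1.1) meet is to stabilize. Let $m(X)$ be the least value of $\mathrm{Emb}(Z,Y)$ over block subspaces of $[X]$. It does not decrease when $X$ shrinks, and under (1.1) it is at most $\beta_0$, by the pair $(x_{2n}),(x_{2n+1})$. Suppose we are lucky and find $X$ with $m(X')=\alpha$ for all $X'\le X$. Then $[X]$ is $\alpha$-minimal, and every $X'\le X$ contains *some* pair with $\mathrm{Emb}(Z,Y)=\alpha$. But tightness asks, for *every* $Z$, for one sequence of intervals that makes *all* the spaces $[x_n]_{n\notin\bigcup_AI_i}$ bad for $Z$. A single bad pair in each $X'$ says nothing of this kind, and here the approach stops. What is needed is an obstruction with uniformity built in: a *strategy* that defeats every attempt to embed, and that looks at only a finite part of the attempt at each time.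

Fix $\beta<\omega_1$ and an integer $K\ge1$. A *state* is $\emptyset$ or a finite sequence $s=\big((\xi_r,d_r,F_r,u_r)\big)_{r\le i}$ such that

* $\beta>\xi_0>\dots>\xi_i$ are ordinals;
* $d_r,F_r$ are nonempty finite block sequences from $V$, with $d_0<d_1<\cdots$ and $F_0<F_1<\cdots$;
* $u_r$ is a sequence of length $|d_r|$ in $\langle F_0\cup\dots\cup F_r\rangle$;
* $d_0{}^\frown\cdots{}^\frown d_i\approx_Ku_0{}^\frown\cdots{}^\frown u_i$.

The $\xi$'s are a clock that runs down, the $d$'s are pieces to be embedded, the $u$'s their images, and the $F$'s the material from which images are made. There are countably many states. Put $\xi(s)=\xi_i$ and $\xi(\emptyset)=\beta$. Two players, $\mathsf E$ (who embeds) and $\mathsf Q$, extend a state. A player who cannot move loses. Plays are finite, as the ordinals decrease.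

* **Game $A_X(s)$.** In each round $\mathsf E$ plays $n\in\mathbb N$. Then $\mathsf Q$ plays $\xi<\xi(s)$, a $d$ in $\langle X\rangle$ with $d>n$ and after the earlier $d$'s, and $Y\le X$. Then $\mathsf E$ plays $F$ in $\langle Y\rangle$ and $u$ such that the extension of the state by $(\xi,d,F,u)$ is a state.
* **Game $B_X(s)$.** In each round $\mathsf E$ plays $Z\le X$. Then $\mathsf Q$ plays $\xi<\xi(s)$, a $d$ in $\langle Z\rangle$ after the earlier $d$'s, and $n\in\mathbb N$. Then $\mathsf E$ plays $F$ in $\langle X\rangle$ with $F>n$ and $u$ such that the extension is a state.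

Here $\xi(s)$ always refers to the current state. In $A$, $\mathsf E$ must find images inside whatever $Y$ is named, and may only ask that $d$ be far out. In $B$, $\mathsf E$ chooses where $d$ comes from, and $\mathsf Q$ may only ask that $F$ be far out. We write $A_X^{\beta,K},B_X^{\beta,K}$ for the games from $\emptyset$.

**Lemma 3.1 (persistence).** If $\mathsf E$ wins $A_X(s)$ [$\mathsf Q$ wins $B_X(s)$] and $X'\le^*X$, then $\mathsf E$ wins $A_{X'}(s)$ [$\mathsf Q$ wins $B_{X'}(s)$].

*Proof.* Let $X'/m\le X$. In $A$, $\mathsf E$ raises her integers to at least $m$. Then $\mathsf Q$'s $d$ in $\langle X'\rangle$ lies in $\langle X'/m\rangle\subseteq\langle X\rangle$, and she replaces his $Y$ by $Y/m\le X$; her answer in $\langle Y/m\rangle$ is in $\langle Y\rangle$. In $B$, $\mathsf Q$ replaces $Z$ by $Z/m\le X$ and raises his integers to at least $m$, so $\mathsf E$'s $F$ lies in $\langle X'/m\rangle\subseteq\langle X\rangle$. $\square$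

**Lemma 3.2 (dichotomy).** For every $s$ and $X$ there is $X'\le X$ such that $\mathsf E$ wins $A_{X'}(s)$ or $\mathsf Q$ wins $B_{X'}(s)$.

*Proof.* Induction on $\xi(s)$. If $\xi(s)=0$, then $\mathsf Q$ cannot move, and $\mathsf E$ wins $A_X(s)$. Let $\xi(s)>0$.

**Step 1: decide all continuations.** There are countably many one-round extensions $s'$ of $s$, and $\xi(s')<\xi(s)$. Applying the induction hypothesis to them one after another, diagonalizing, and using persistence, we get $X_0\le X$ such that for every such $s'$, $\mathsf E$ wins $A_{X_0}(s')$ or $\mathsf Q$ wins $B_{X_0}(s')$.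

**Step 2: decide whether answers are everywhere or nowhere.** Consider the countably many $q=(\xi',d)$ with $\xi'<\xi(s)$ and $d$ a nonempty finite block sequence from $V$ after the earlier $d$'s. Call $(F,u)$ an *answer* to $q$ if $s'=s^\frown(\xi',d,F,u)$ is a state and $\mathsf E$ wins $A_{X_0}(s')$. Call $q$ *good for $X''$* if for every $Y\le X''$ there is an answer with $F$ in $\langle Y\rangle$. Call $q$ *bad for $X''$* if for some $n$ there is no answer with $F$ in $\langle X''\rangle$, $F>n$. Both properties pass to $X'''\le^*X''$: if $X'''/m\le X''$, then for "good" use $Y/m\le X''$ in place of $Y\le X'''$, and for "bad" raise $n$ to at least $m$. If $q$ is not good for $X''$, it is bad for some $Y\le X''$, by the definition. And a $q$ that is bad for $X''$ is not good for $X''$ (consider $Y=X''/n$). By diagonalization there is $X_1\le X_0$ such that every $q$ is good or bad for $X_1$.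

**Step 3: read off a winner.**

*Case I: some $X_2\le X_1$ is such that every $q$ with $d$ in $\langle X_2\rangle$ is good for $X_1$.* Then $\mathsf E$ wins $A_{X_2}(s)$. She plays $0$. To $(\xi',d,Y)$, where $Y\le X_2\le X_1$, she replies with an answer with $F$ in $\langle Y\rangle$. Then she wins $A_{X_0}(s')$, hence $A_{X_2}(s')$ by persistence, and continues accordingly.

*Case II: not so.* Then every $Z\le X_1$ admits a $q$ with $d$ in $\langle Z\rangle$ that is bad for $X_1$. We show that $\mathsf Q$ wins $B_{X_1}(s)$. To $Z$ he replies with such a $q=(\xi',d)$ and an $n$ witnessing badness. If $\mathsf E$ replies at all, her $(F,u)$ with $F$ in $\langle X_1\rangle$, $F>n$, is not an answer. So $\mathsf E$ does not win $A_{X_0}(s')$, hence $\mathsf Q$ wins $B_{X_0}(s')$ by Step 1, and $B_{X_1}(s')$ by persistence. $\square$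

## 4. A win for $\mathsf E$ makes every index at least $\omega(\beta+1)$

**Lemma 4.1.** If $\mathsf E$ wins $A_X^{\beta,K}$ for some $K$, then $\mathrm{Emb}(Z,Y)\ge\omega(\beta+1)$ for all block subspaces $Z,Y$ of $[X]$.

The natural attempt is to let $\mathsf Q$ feed the vectors of $Z$ to $\mathsf E$'s strategy in consecutive long pieces. The obstacle is that after each answer $\mathsf E$ announces a new integer $n$, and the next piece must lie beyond $n$; the vectors of $Z$ between the last piece and $n$ would be lost. Two copies of the game repair this: while one copy waits, the other is fed the vectors that must be passed over.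

*Proof.* By (P) we may assume $Z=(z_i)\le X$ and $Y=(y_i)\le X$. Run two copies of $A_X^{\beta,K}$, with $\mathsf E$ following a winning strategy in each. Let $n_1,n_2$ be the integers she has currently announced.

**Step 1: the prefix, which must be longer than any given $p$.** Fix $p\ge1$ and choose $N_0\ge p$ with $z_{N_0}>n_1$. For $i<N_0$ send $z_i\mapsto\frac{\|z_i\|}{\|y_i\|}y_i$. By (2.2) this is $\approx_C$ with $C=N_0$. Let $K'=3\max(K,C)$ and $T=T((z_i),Y,K'^2)$.

**Step 2: configurations give nodes.** A *configuration* $c$ consists of positions in both copies with $\mathsf Q$ to move (so $n_1,n_2$ are announced) such that, for some $N\ge N_0$,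

* the $d$'s of both copies together with $z_0,\dots,z_{N_0-1}$ are exactly $z_0,\dots,z_{N-1}$;
* the $F$'s of both copies are in $\langle Y\rangle$, beyond $y_0,\dots,y_{N_0-1}$, and successive in the order played;

together with a designated copy $a\in\{1,2\}$ with $z_N>n_a$. It determines images $t_c$ of $z_0,\dots,z_{N-1}$. The three parts (prefix, copy 1, copy 2) are disjointly supported, and so are their images; on each part the map is $\approx_{\max(K,C)}$. By (2.2) with $k=3$, $(z_i)_{i<N}\approx_{K'}t_c$, so $t_c\in T$. Let $\xi(c)$ be the minimum of the current ordinals of the two copies.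

**Step 3: $t_c$ has rank $\ge\omega\,\xi(c)$.** Induction on $\xi(c)$; nothing to prove if $\xi(c)=0$. Let $\xi'<\xi(c)$ and $n\ge1$. Let $b\ne a$ be the other copy, and choose $N'\ge N+n$ with $z_{N'}>n_b$. In copy $a$ let $\mathsf Q$ play $\xi'$, $d=(z_N,\dots,z_{N'-1})$, which is legal since $z_N>n_a$, and a tail of $Y$ beyond everything used so far. $\mathsf E$ answers and announces a new $n_a$. This is a configuration $c'$ with designated copy $b$ and $\xi(c')=\xi'$, and $t_{c'}$ extends $t_c$ by at least $n$ terms. By induction $t_{c'}$ has rank $\ge\omega\xi'$, so by fact 2 of Section 1 $t_c$ has rank $\ge\omega\xi'+n$. Finally $\sup\{\omega\xi'+n:\xi'<\xi(c),\ n\in\mathbb N\}=\omega\,\xi(c)$.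

**Step 4: conclusion.** The initial configuration (no rounds played, designated copy $1$) has $\xi(c)=\beta$ and $|t_c|=N_0\ge p$. So $\emptyset$ has rank $\ge\omega\beta+p$ in $T$, and $\mathrm{Emb}(Z,Y)\ge\mathrm{rank}(T)\ge\omega\beta+p$. As $p$ was arbitrary, $\mathrm{Emb}(Z,Y)\ge\omega\beta+\omega=\omega(\beta+1)$. $\square$

## 5. Wins for $\mathsf Q$ make the space $\omega\beta$-tight

**Lemma 5.1.** If $\mathsf Q$ wins $B_X^{\beta,K}$ for all integers $K\ge1$, then $[X]$, with basis $X=(x_n)$, is $\omega\beta$-tight.

The plan: a node of large rank in $T(Z,Y_A,K_0)$ lets $\mathsf E$ survive in $B_X^{\beta,K}$ by playing perturbed images of the pieces. For this her vectors must lie beyond $\mathsf Q$'s integers $n_i$. The intervals $I_a$ are chosen so long that jumping over one of them satisfies any demand that $\mathsf Q$'s strategy could make up to then. For this to be possible, only finitely many runs may matter at each time, and so $\mathsf E$'s moves are taken from finite nets.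

*Proof.* By (P) it suffices to treat block subspaces spanned by $Z=(z_l)\le X$. Fix winning strategies $\sigma_K$ for $\mathsf Q$. Put $\delta_l=\delta_l^K=2^{-l-2}\|z_l\|/K$.

**Step 1: runs with finitely many choices.** For finite $J\subset\mathbb N$ let $\mathrm{Net}(J,l,K)$ be a finite subset of $\mathrm{span}_{\mathbb Q}\{x_n:n\in J\}$ such that every point of the ball of radius $(K+1)\|z_l\|$ in $\mathrm{span}\{x_n:n\in J\}$ is within $\frac12\delta_l$ of it. A *$(K,m)$-history* is a partial run of $B_X^{\beta,K}$ consisting of finitely many complete rounds in which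

* $\mathsf Q$ follows $\sigma_K$, and $\mathsf E$ always plays $Z$ as her subspace;
* $F_r=(x_n)_{n\in J_r}$, where $J_0<J_1<\cdots$ are nonempty subsets of $[0,m)$;
* $u_r$ is the image of $d_r$ under the linear map $z_l\mapsto y_l^\#$. Here $l_r$ is minimal such that $d_0,\dots,d_r$ lie in $\mathrm{span}(z_l)_{l<l_r}$ (and $l_{-1}=0$), and the $y_l^\#$ for $l_{r-1}\le l<l_r$ are chosen in round $r$ from $\mathrm{Net}(J_0\cup\dots\cup J_r,l,K)$.

There are at most $m$ rounds and finitely many choices in each, so there are only finitely many $(K,m)$-histories.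

**Step 2: the intervals.** Let $\min I_0=1$ and $\min I_{a+1}=\max I_a+2$; the point left out between two intervals will guarantee that $\mathsf E$ always has something to play. Given $\min I_a$, let $N_a$ be the maximum of the integers that $\sigma_K$ plays in reply to $Z$ after any $(K,\min I_a)$-history (including the empty one) after which $\mathsf Q$ has a move, over all $1\le K\le a$; let $N_a=0$ if there are none. Let $q_a\ge\min I_a$ be such that $x_n>N_a$ for all $n\ge q_a$. By (L′) we can choose $\max I_a\ge q_a$ so large that, with $I_a^+=[q_a,\max I_a]$, there is a linear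
$$\psi_a:\mathrm{span}\{x_n:n<\min I_a\}\to\mathrm{span}\{x_n:n\in I_a^+\},\qquad\|v\|\le\|\psi_av\|\le3\|v\|.$$

**Step 3: move everything beyond the first demand.** Let $A\subseteq\mathbb N$ be infinite, $Y_A=[x_n]_{n\notin\bigcup_{a\in A}I_a}$, and suppose $\mathrm{Emb}(Z,Y_A)>\omega\beta$. There is an integer $K_0\ge1$ such that the root of $T=T(Z,Y_A,K_0)$ has rank $\ge\omega\beta$. Let $K=7K_0$, pick $a_0\in A$ with $a_0\ge K$, and let
$$H=I_{a_0}^+\cup\Big\{n>\max I_{a_0}:n\notin\bigcup_{a\in A}I_a\Big\}.$$
Elements of $Y_A$ have no coordinates (with respect to $(x_n)$) in $I_{a_0}$. Let $\Gamma:Y_A\to[x_n]_{n\in H}$ be $\psi_{a_0}$ on the coordinates $<\min I_{a_0}$ and the identity on the coordinates $>\max I_{a_0}$. If $y=y'+y''$ is the corresponding decomposition, then $\|\Gamma y\|\le3\|y'\|+\|y''\|\le4\|y\|$ and $\|y\|\le\|\psi_{a_0}y'\|+\|y''\|\le2\|\Gamma y\|$, by s.u. So if $(y_0,\dots,y_{n-1})\in T$ and $\lambda=\|z_0\|/\|y_0\|$, then by (2.1)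
$$\frac1{2K_0}\Big\|\sum c_lz_l\Big\|\le\Big\|\sum c_l\lambda\Gamma y_l\Big\|\le4K_0\Big\|\sum c_lz_l\Big\|.$$
Moreover
$$\|\lambda\Gamma y_l-y_l^\#\|\le\delta_l^K\ (l<n)\quad\Longrightarrow\quad(z_l)_{l<n}\approx_K(y_l^\#)_{l<n},\tag{5.1}$$
because $\sum|c_l|\delta_l\le\frac1{2K}\|\sum c_lz_l\|=\frac1{14K_0}\|\sum c_lz_l\|$, while $\frac1{2K_0}-\frac1{14K_0}\ge\frac1{7K_0}$ and $4K_0+\frac1{14K_0}\le7K_0$.

**Step 4: a run that $\mathsf E$ survives.** We describe a run of $B_X^{\beta,K}$ against $\sigma_K$ in which $\mathsf E$ always plays $Z$. After round $i$ it maintains: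

* a node $t_i=(y_0,\dots,y_{l_i-1})\in T$ of rank $\ge\omega\xi_i$, with $t_i$ extending $t_{i-1}$;
* indices $a_0<a_1<\dots<a_{i+1}$ in $A$, with $J_0\cup\dots\cup J_i=H\cap[0,\min I_{a_{i+1}})$;
* $\|\lambda\Gamma y_l-y_l^\#\|\le\delta_l$ for $l<l_i$;
* the play so far is a $(K,\min I_{a_{i+1}})$-history.

Before round $0$ we have $t_{-1}=\emptyset$ of rank $\ge\omega\beta$, $\xi_{-1}=\beta$, the empty history, and the index $a_0$.

*Round $i$.* $\mathsf E$ plays $Z$, and $\sigma_K$ gives $(\xi_i,d_i,n_i)$. As $K\le a_0\le a_i$ and the play so far is a $(K,\min I_{a_i})$-history, $n_i\le N_{a_i}$. Let $l_i$ be minimal with $d_0,\dots,d_i$ in $\mathrm{span}(z_l)_{l<l_i}$; then $l_i>l_{i-1}$, because $d_i$ comes after the earlier $d$'s. The node $t_{i-1}$ has rank $\ge\omega\xi_{i-1}\ge\omega\xi_i+\omega$, so by fact 3 of Section 1 it has an extension in $T$ of length $\ge l_i$ and rank $\ge\omega\xi_i$. Let $t_i$ be its initial segment of length $l_i$; it also has rank $\ge\omega\xi_i$. (This is the place where the factor $\omega$ is spent, as in Lemma 1.3: one tick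 of the clock pays for a piece $d_i$ of any length.)

Choose $a_{i+1}>a_i$ in $A$ such that for $l_{i-1}\le l<l_i$ the vector $\lambda\Gamma y_l$ is within $\frac12\delta_l$ of its truncation to $\mathrm{span}\{x_n:n\in H,\ n<\min I_{a_{i+1}}\}$. Let $J_i=H\cap[0,\min I_{a_{i+1}})\setminus(J_0\cup\dots\cup J_{i-1})$.

*$J_i$ is nonempty and beyond $\mathsf Q$'s demand.* For $i=0$: $J_0\supseteq I_{a_0}^+\neq\emptyset$, and all elements of $J_0$ are $\ge q_{a_0}$, so $x_n>N_{a_0}\ge n_0$ for $n\in J_0$. For $i\ge1$: $I_{a_i}\cap H=\emptyset$, so $J_i=H\cap(\max I_{a_i},\min I_{a_{i+1}})$. It contains $\max I_{a_i}+1$, which lies in no interval $I_a$. Its elements are $>q_{a_i}$, so $x_n>N_{a_i}\ge n_i$ for $n\in J_i$.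

*$\mathsf E$'s move.* The truncations above have norm at most $4K_0\|z_l\|\le(K+1)\|z_l\|$. So for $l_{i-1}\le l<l_i$ we can pick $y_l^\#\in\mathrm{Net}(J_0\cup\dots\cup J_i,l,K)$ within $\delta_l$ of $\lambda\Gamma y_l$. By (5.1), $(z_l)_{l<l_i}\approx_K(y_l^\#)_{l<l_i}$. Let $F_i=(x_n)_{n\in J_i}$ and let $u_i$ be the image of $d_i$ under $z_l\mapsto y_l^\#$. As $d_i$ is in $\langle Z\rangle$, $u_i$ consists of rational combinations of $F_0\cup\dots\cup F_i$, nonzero by the equivalence; and $d_0{}^\frown\cdots{}^\frown d_i\approx_Ku_0{}^\frown\cdots{}^\frown u_i$. So the move is legal, and the invariants hold.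

Thus $\mathsf E$ never gets stuck. The ordinals $\xi_i$ decrease, so eventually $\mathsf Q$ has no move, contradicting that $\sigma_K$ wins. Hence $\mathrm{Emb}(Z,Y_A)\le\omega\beta$ for all infinite $A$. $\square$

## 6. The least $\beta$ for which $\mathsf Q$ wins

Lemma 4.1 gives $\omega(\beta+1)$ and Lemma 5.1 gives $\omega\beta$. So if $\mathsf E$ wins for all $\beta'<\beta$ and $\mathsf Q$ wins at $\beta$, the lower bound $\sup_{\beta'<\beta}\omega(\beta'+1)$ is exactly the upper bound $\omega\beta$. We only have to find such a $\beta$.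

**Proposition 6.1.** Let $W$ have a normalized s.u. basis with (L), and let $\gamma,\beta_0<\omega_1$ be such that $\mathrm{Emb}(Z,Y)\ge\gamma$ for all block subspaces $Z,Y$ of $W$, and $\mathrm{Emb}(Z,Y)\le\beta_0$ for all disjoint rational block sequences $Z,Y$. Then there are $\alpha$ with $\gamma\le\alpha<\omega_1$ and a rational block sequence $X_1$ such that $[X_1]$, with basis $X_1$, is $\alpha$-minimal and $\alpha$-tight.

*Proof.* **Step 1: some $\beta$ works for $\mathsf Q$.** Choose $\beta<\omega_1$ with $\omega(\beta+1)>\beta_0$. If $\mathsf E$ won $A_X^{\beta,K}$ for some $X,K$, then Lemma 4.1 applied to $Z=(x_{2n})$, $Y=(x_{2n+1})$ would contradict the bound $\beta_0$. So by Lemma 3.2, for each $K$ every $X$ has some $X'\le X$ with $\mathsf Q$ winning $B_{X'}^{\beta,K}$. Diagonalize over $K$ and use persistence: there is $X$ such that $\mathsf Q$ wins $B_X^{\beta,K}$ for all $K$.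

**Step 2: take the least one.** Let $\beta$ be least such that there is $X$ with $\mathsf Q$ winning $B_X^{\beta,K}$ for all $K$, and fix such an $X$. Then $\beta\ge1$, since for $\beta=0$ $\mathsf Q$ has no move. Let $\beta'<\beta$. Every $X'\le X$ has some $X''\le X'$ such that $\mathsf E$ wins $A_{X''}^{\beta',K}$ for some $K$: otherwise Lemma 3.2, diagonalization over $K$ and persistence would give $X_\infty\le X'$ with $\mathsf Q$ winning $B_{X_\infty}^{\beta',K}$ for all $K$, against the minimality of $\beta$. Diagonalizing over the countably many $\beta'<\beta$, we get $X_1\le X$ such that for every $\beta'<\beta$ there is $K$ with $\mathsf E$ winning $A_{X_1}^{\beta',K}$. By persistence $\mathsf Q$ still wins $B_{X_1}^{\beta,K}$ for all $K$.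

**Step 3: the ordinals meet.** Put $\alpha=\omega\beta$. By Lemma 4.1, for all block subspaces $Z,Y$ of $[X_1]$,
$$\mathrm{Emb}(Z,Y)\ge\sup_{\beta'<\beta}\omega(\beta'+1)=\omega\beta=\alpha.$$
By Lemma 5.1, $[X_1]$ is $\alpha$-tight.

**Step 4: $\alpha\ge\gamma$.** Let $(I_i)$ witness the $\alpha$-tightness of $Z=[X_1]$, and let $A$ be the set of even integers. The odd intervals are kept, so $Y=[x_n]_{n\notin\bigcup_AI_i}$ (where $X_1=(x_n)$) is spanned by a subsequence of $X_1$. It is a block subspace of $W$ with $\mathrm{Emb}(Z,Y)\le\alpha$. By hypothesis $\mathrm{Emb}(Z,Y)\ge\gamma$. $\square$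

It remains to construct, for every $\gamma$, a space $W$ as in Proposition 6.1.

## 7. Regular families and small convex combinations

A family $\mathcal F$ of finite subsets of $\mathbb N$ is *regular* if it contains the singletons, is hereditary, is *spreading* (if $\{a_1<\dots<a_n\}\in\mathcal F$, $b_1<\dots<b_n$ and $a_i\le b_i$, then $\{b_i\}\in\mathcal F$; we call $\{b_i\}$ a *spread* of $\{a_i\}$), and no infinite $N\subseteq\mathbb N$ has all its finite subsets in $\mathcal F$ (equivalently, all its finite initial segments). The standard example is the Schreier-type family $\{F:F=\emptyset\text{ or }|F|\le\min F+1\}$, which contains $\{3,5,7,9\}$ but not $\{2,3,4,5\}$. Put $\mathcal A\sqcup\mathcal B=\{A\cup B:A\in\mathcal A,B\in\mathcal B\}$ and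
$$\mathcal A[\mathcal B]=\Big\{\bigcup_{i\le d}B_i:\ B_1<\dots<B_d\text{ nonempty in }\mathcal B,\ \{\min B_i\}_{i\le d}\in\mathcal A\Big\}\qquad(d=0\text{ allowed}).$$
For instance, if $\mathcal A=\mathcal B=\{F:|F|\le2\}$, then $\mathcal A[\mathcal B]=\{F:|F|\le4\}$.

**Lemma 7.1.** If $\mathcal A,\mathcal B$ are regular, so are $\mathcal A\cup\mathcal B$, $\mathcal A\sqcup\mathcal B$ and $\mathcal A[\mathcal B]$. Moreover $\mathcal A[\mathcal B]\supseteq\mathcal A\cup\mathcal B$.

*Proof.* The inclusion (use singletons $B_i$, or $d=1$) and the presence of singletons are clear.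

*Hereditary.* Only $\mathcal A[\mathcal B]$ needs a word. If $F\subseteq\bigcup B_i$, the nonempty sets $F\cap B_i$ are in $\mathcal B$, and their minima form a spread of a subset of $\{\min B_i\}$.

*Spreading.* Let $\varphi$ be increasing with $\varphi(n)\ge n$ on the set in question. Then $\varphi(A\cup B)=\varphi(A)\cup\varphi(B)$; and the sets $\varphi(B_i)\in\mathcal B$ are successive with minima $\varphi(\min B_i)$.

*No infinite set, for the union.* If all initial segments of $N$ are in $\mathcal A\cup\mathcal B$, infinitely many, hence all, lie in one of the two families.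

*For $\sqcup$.* Let the initial segments of $N$ be $A_n\cup B_n$, and pass to a subsequence along which $A_n\to A$, $B_n\to B$ pointwise. Then $A\cup B=N$, and every finite subset of $A$ (of $B$) is contained in $A_n$ (in $B_n$) for large $n$, so it lies in $\mathcal A$ (in $\mathcal B$). One of $A,B$ is infinite, a contradiction.

*For $\mathcal A[\mathcal B]$.* Suppose all initial segments of $N$ lie in $\mathcal A[\mathcal B]$. Write $N=B_1\cup B_2\cup\cdots$, $B_1<B_2<\cdots$, where each $B_r$ is the longest initial segment of the rest lying in $\mathcal B$. Given $s$, let an initial segment $S\supseteq B_1\cup\dots\cup B_s$ of $N$ be $C_1\cup\dots\cup C_d$ as in the definition, and let $\min B_r\in C_{c(r)}$ for $r\le s$. The function $c$ is nondecreasing. If $c(r)=c(r+1)$, then, the $C$'s being successive with union $S$, $C_{c(r)}\supseteq B_r\cup\{\min B_{r+1}\}$, which contradicts the maximality of $B_r$. So $c$ is strictly increasing, and $\min B_r\ge\min C_{c(r)}$. Hence $\{\min B_r\}_{r\le s}\in\mathcal A$ for every $s$, a contradiction. $\square$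

**Ranks of regular families.** A regular $\mathcal F$ is a well-founded tree under end-extension. For infinite $M$ let $\rho_M$ be the rank function of $\mathcal F\cap[M]^{<\omega}$. Sending $n$ to the $n$-th element of $M$ (counted from $0$) preserves membership in $\mathcal F$ and proper extension, so $\rho_M(\emptyset)\ge\rho_{\mathbb N}(\emptyset)$. In the Schreier-type family above, a set with minimum $n$ has at most $n$ further elements, so $\rho_{\mathbb N}(\{n\})=n$ and $\rho_{\mathbb N}(\emptyset)=\omega$.

**Lemma 7.2.** For every $\gamma<\omega_1$ there is a regular $\mathcal R_\gamma$ with $\rho_{\mathbb N}(\emptyset)\ge\gamma$.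

*Proof.* Let $\mathcal R_0=\{F:|F|\le1\}$ and $\mathcal R_{\eta+1}=\{F:F=\emptyset\text{ or }F\setminus\{\min F\}\in\mathcal R_\eta\}$. For a limit $\lambda=\sup_k\eta_k$ with $\eta_k<\lambda$ let $\mathcal R_\lambda=\{F:F=\emptyset\text{ or }F\in\mathcal R_{\eta_k}\text{ for some }k\le\min F\}$.

*Regularity, by induction.* Singletons are clear. If $\emptyset\ne G\subseteq F$, then $G\setminus\{\min G\}\subseteq F\setminus\{\min F\}$ and $\min G\ge\min F$, and minima do not decrease under spreading; so the families are hereditary and spreading. If all initial segments of an infinite $N$ were in $\mathcal R_{\eta+1}$, all those of $N\setminus\{\min N\}$ would be in $\mathcal R_\eta$. If they were in $\mathcal R_\lambda$, then, only the finitely many $k\le\min N$ being available, all would be in one $\mathcal R_{\eta_k}$.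

*Ranks.* In $\mathcal R_{\eta+1}$ the rank of $\{n\}$ is at least the rank of $\emptyset$ in $\mathcal R_\eta\cap[(n,\infty)]^{<\omega}$, which is $\ge\eta$; so $\emptyset$ has rank $\ge\eta+1$. And $\mathcal R_\lambda\supseteq\mathcal R_{\eta_k}\cap[[k,\infty)]^{<\omega}$ for each $k$, so $\emptyset$ has rank $\ge\eta_k$ for each $k$. $\square$

**Lemma 7.3 (small convex combinations).** Let $\mathcal G$ be regular and $0<\varepsilon\le1$. There is a regular $\mathcal E$ such that every infinite $M$ has a nonempty finite initial segment $F\in\mathcal E$ carrying a convex combination $(a_t)_{t\in F}$ (that is, $a_t\ge0$, $\sum a_t=1$) with $\sum_{t\in G\cap F}a_t<\varepsilon$ for all $G\in\mathcal G$.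

*Proof.* **Step 1: such combinations exist on every $M$.** $\mathcal G\subset2^{\mathbb N}$ is compact: a pointwise limit of members has all its finite subsets in $\mathcal G$, so it is finite and in $\mathcal G$. The coordinate functions $\pi_m\in C(\mathcal G)$ are bounded and converge pointwise to $0$, so they are weakly null (Riesz representation and dominated convergence). By Mazur's theorem some convex combination of $(\pi_m)_{m\in M}$ has norm $<\varepsilon$.

**Step 2: make the sets that carry them regular.** Let $\mathcal B$ be the set of finite $F$ carrying a convex combination with $\sum_{G\cap F}a_t<\varepsilon$ for all $G\in\mathcal G$. It is upward closed, as zero coefficients are allowed, and by Step 1 every infinite $M$ has an initial segment in it. If $\varphi$ is increasing with $\varphi(n)\ge n$ and $\varphi(F)\in\mathcal B$, then $F\in\mathcal B$: pull back the coefficients and use $\varphi(G\cap F)\in\mathcal G$. So the complement $\mathcal N$ of $\mathcal B$ is hereditary and spreading; it contains $\emptyset$ and the singletons (as $\varepsilon\le1$);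 and no infinite set has all its finite subsets in $\mathcal N$. Let
$$\mathcal E=\{F:F=\emptyset\text{ or }F\setminus\{\max F\}\in\mathcal N\}.$$
It contains the singletons. It is hereditary, since $G\setminus\{\max G\}\subseteq F\setminus\{\max F\}$ for $\emptyset\ne G\subseteq F$, and it is spreading. If all initial segments of $N$ are in $\mathcal E$, they are all in $\mathcal N$, which is impossible for infinite $N$. So $\mathcal E$ is regular. The shortest initial segment of $M$ in $\mathcal B$ is nonempty and lies in $\mathcal E$. $\square$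

## 8. Admissible sums below twice the maximum force index $\gamma$

Which inequality makes every index at least $\gamma$? Fix $\gamma<\omega_1$ and let
$$\mathcal F_0=\mathcal R_\gamma\cup\{F:F=\emptyset\text{ or }|F|\le\min F+1\},$$
which is regular by Lemma 7.1.

**Proposition 8.1.** Let $W$ have a normalized s.u. basis such that
$$\Big\|\sum_{s\le d}w_s\Big\|\le2\max_s\|w_s\|\quad\text{if }w_1<\dots<w_d\text{ are nonzero, finitely supported, }\{\min\operatorname{supp}w_s\}\in\mathcal F_0.\tag{8.1}$$
Then $W$ satisfies (L), and $\mathrm{Emb}(Z,Y)\ge\gamma$ for all block subspaces $Z,Y$ of $W$.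

*Proof.* For (L), take $p$ normalized terms of the block sequence with $\min\operatorname{supp}u_1\ge p$; the set of minima has $p\le\min+1$ elements. So (L′) is available.

Let $Z$ be spanned by $(z_i)$, $Y$ by $(y_n)$; let $\tau_i=\min\operatorname{supp}z_i$, $M=\{\tau_i\}$, and $T=T((z_i),Y,27)$.

**Step 1: embed interval by interval.** Let $J_0<J_1<\dots<J_s$ be successive intervals with union $[0,n)$ ($J_0$ possibly empty) such that $\{\tau_{\min J_1},\dots,\tau_{\min J_s}\}\in\mathcal F_0$. Let $G_r=\mathrm{span}(z_i)_{i\in J_r}$, and let $\varphi_r:G_r\to\mathrm{span}(y_n)$ be maps as in (L′) with successive ranges and, for $r\ge1$, supports beyond $\tau_{\min J_r}$. Let $g=\sum_{r=0}^sg_r$ with $g_r\in G_r$. The minima of the nonzero $g_r$, $r\ge1$, form a spread of a subset of $\{\tau_{\min J_r}\}$, and so do those of the $\varphi_rg_r$. So (8.1) applies to the terms with $r\ge1$, and adding the term $r=0$ we get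
$$\max\|g_r\|\le\|g\|\le3\max\|g_r\|,\qquad\max\|\varphi_rg_r\|\le\Big\|\sum\varphi_rg_r\Big\|\le3\max\|\varphi_rg_r\|.$$
Hence $\frac13\|g\|\le\|\sum\varphi_rg_r\|\le9\|g\|$, and the images of $z_0,\dots,z_{n-1}$ form a node of $T$. The constant does not depend on how many intervals there are, as long as they are admissible.

**Step 2: the tree $\mathcal F_0$ sits inside $T$.** *Claim.* Let $a=\{\tau_{i_1}<\dots<\tau_{i_s}\}\in\mathcal F_0$, $s\ge1$, and let $t$ be a node on $z_0,\dots,z_{i_s-1}$ obtained as in Step 1 from $J_0=[0,i_1)$ and $J_r=[i_r,i_{r+1})$, $1\le r<s$. Then $t$ has rank $\ge\rho_M(a)$. The proof is by induction on $\rho_M(a)$, which is the supremum of $\rho_M(b)+1$ over $b=a\cup\{\tau_i\}\in\mathcal F_0$, $i>i_s$. For such $b$ let $J_s=[i_s,i)$ and choose $\varphi_s$ far out; the minima involved form the set $a\in\mathcal F_0$. The new node, on $z_0,\dots,z_{i-1}$, properly extends $t$ and has rank $\ge\rho_M(b)$ by induction. So $t$ has rank $\ge\rho_M(b)+1$ for every such $b$.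

**Step 3: conclusion.** Apply the claim to $a=\{\tau_N\}$, $J_0=[0,N)$, for all $N$:
$$\mathrm{rank}(T)\ge\sup_N\big(\rho_M(\{\tau_N\})+1\big)=\rho_M(\emptyset)\ge\gamma,$$
by Lemma 7.2, as $\mathcal F_0\supseteq\mathcal R_\gamma$. $\square$

The space $c_0$ satisfies (8.1), but there all indices are $\omega_1$. We need a norm which satisfies (8.1) and in which no block sequence is equivalent to a disjoint one.

## 9. Averaging rules, and a coding that only one side can use

The way to force inequalities like (8.1) is to prescribe which vectors lie in the unit ball. We shall define a symmetric convex set $D$ of rational finitely supported vectors and let $W$ be the space whose unit ball is essentially $D$. If $D$ is closed under the rule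
$$f_1<\dots<f_d\text{ in }D,\ \{\min\operatorname{supp}f_s\}\in\mathcal F_i\ \Longrightarrow\ \tfrac1{m_i}(f_1+\dots+f_d)\in D,\tag{9.1}$$
then $\|\sum w_s\|\le m_i\max\|w_s\|$ for admissible sums, and (8.1) is the case $i=0$, $m_0=2$.

**Where plain rules stop.** Suppose $D$ is generated by rules (9.1) alone, for larger and larger $m_i$ and $\mathcal F_i$, and suppose $\Psi z_n=y_n$ defines an isomorphism between the spans of two disjoint block sequences. To reach a contradiction we would look for $g_1<\dots<g_d$ in $\mathrm{span}(z_n)\cap D$ such that $\frac1{m_i}\sum g_k$ has norm at most $1$ by (9.1), but $\frac1{m_i}\sum\Psi g_k$ has large norm. However, if the sequences are placed so that $\{\min\operatorname{supp}\Psi g_k\}\in\mathcal F_i$ too, then (9.1) also gives $\|\frac1{m_i}\sum\Psi g_k\|\le\max\|\Psi g_k\|\le\|\Psi\|$. The rule does not see on which side the vectors live, so it cannot separate $(z_n)$ from $(y_n)$.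

So we add rules, for odd $i$, which apply only to sequences that follow a code: each $f_s$ must itself have been produced by an averaging rule whose index $w_s$ records the whole previous sequence $(f_1,\dots,f_{s-1})$. On the $z$-side we can build such sequences. A coded sequence that imitates the first $r$ of our $f_k$ and then departs has, from two steps later on, indices different from all of ours. The parts that imitate are supported on the $z$-side, where vectors dual to the $\Psi f_k$ vanish, and the parts that have departed have the wrong indices. So coded sequences cannot help $\sum\Psi f_k$ to be small. The rest of the construction makes "the wrong index" into an estimate.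

**The parameters.** Let $m_i=2^{2^i}$, so $m_0=2$ and $m_{i+1}=m_i^2$. The family $\mathcal F_0$ was chosen in Section 8. For $j\ge1$ let
$$\Phi_j(\mathcal G)=\{S\cup B\cup A\cup C:\ |S|\le2,\ B\in\mathcal F_{j-1},\ A\in\mathcal G,\ C\in\mathcal F_{j-1}[\mathcal G]\},$$
$\mathcal S_1=\{F:|F|\le1\}$, $\mathcal G_j=\Phi_j^{N_j}(\mathcal S_1)$ with $N_j=2^{j+1}+1$, and $\varepsilon_j=m_j^{-4}$. Let $\mathcal E_j$ be given by Lemma 7.3 for $(\mathcal G_j,\varepsilon_j)$. Put $\mathcal E_j^{[1]}=\mathcal E_j$, $\mathcal E_j^{[p+1]}=\mathcal E_j[\mathcal E_j^{[p]}]$, and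
$$\mathcal F_j=\mathcal F_{j-1}\cup\mathcal E_j^{[p_j]},\qquad p_j=2^j+1,\quad\text{so }2^{p_j}=2m_j.$$
The operation $\Phi_j$ describes the sets of indices that we shall fail to estimate well when a functional of index below $j$ is taken apart once (Section 11); $N_j$ is the number of times we shall take functionals apart; and the convex combinations on sets of $\mathcal E_j$ give such sets mass less than $\varepsilon_j$. All these families are regular by Lemma 7.1. Moreover $\mathcal F_{j-1}\cup\mathcal E_j\subseteq\mathcal F_j$, and $\Phi_j^q(\mathcal S_1)\subseteq\mathcal G_j$ for $0\le q\le N_j$, since $\mathcal G\subseteq\Phi_j(\mathcal G)$.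

**The set $D$.** Let $e_n,e_n^*$ be the unit vectors of $c_{00}$, viewed as vectors and as functionals, and $c_{00}(\mathbb Q)$ the set of rational vectors. Let $\mathrm{Seq}$ be the countable set of finite sequences (including $\emptyset$) from $c_{00}(\mathbb Q)$, and fix pairwise disjoint infinite sets $\Lambda_\varphi$ ($\varphi\in\mathrm{Seq}$) of even integers $\ge2$. Let $D_0$ be the rational convex hull of $\{\pm e_n^*\}$ and $D_{-1}^i=\emptyset$. Given $D_n$:

* for $i$ even, $D_n^i$ is the set of all $\frac1{m_i}\sum_{s\le d}f_s$ with $f_1<\dots<f_d$ nonzero in $D_n$ and $\{\min\operatorname{supp}f_s\}\in\mathcal F_i$ ($d=0$ allowed);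
* for $i$ odd, $D_n^i$ is the set of all $\pm\frac1{m_i}\sum_{s\le d}Ef_s$ with $E\subseteq\mathbb N$, where $(f_1,\dots,f_d)$ is *$i$-special with weights $(w_s)$*: $f_1<\dots<f_d$ are nonzero, $\{\min\operatorname{supp}f_s\}\in\mathcal F_i$, $w_s\in\Lambda_{(f_1,\dots,f_{s-1})}$, $w_s>i$, and $f_s\in D_{n-1}^{w_s}$.

$D_{n+1}$ is the rational convex hull of $D_n\cup\bigcup_iD_n^i$. Let $D=\bigcup_nD_n$ and $D^i=\bigcup_nD_n^i$, the functionals *of weight $i$* (weights need not be unique).

By induction we get the following. $D_n\subseteq D_{n+1}$ and $D_n^i\subseteq D_{n+1}^i$; $D^i\subseteq D\subseteq c_{00}(\mathbb Q)$; $D_n=-D_n$. $D_n$ and $D_n^i$ are closed under restrictions (for even $i$ restrict each $f_s$ and drop zero terms; the new minima form a spread of a subset of the old ones). $D$ is closed under rational convex combinations, and every element of $D$ is a convex combination of elements of $\{\pm e_n^*\}\cup\bigcup_iD^i$. We have $|f(e_n)|\le1$ for $f\in D$. Finally, every $h\in D^i$ has the form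
$$h=\pm\tfrac1{m_i}\sum h_s,\quad h_s\in D\text{ nonzero},\ h_1<h_2<\cdots,\ \{\min\operatorname{supp}h_s\}\in\mathcal F_i;\qquad |h(x)|\le\|x\|_{\ell_1}/m_i.\tag{9.2}$$
(For odd $i$ take the nonzero $Ef_s$. The last inequality holds because the coefficients of $h$ are at most $1/m_i$ in absolute value.)

**The norms.** For $x,w\in c_{00}$ let $\|x\|=\sup_{f\in D}f(x)$ and $\|w\|_W=\sup\{w(x):x\in c_{00},\|x\|\le1\}$. As $|x_n|\le\|x\|\le\|x\|_{\ell_1}$ and $\|Ex\|\le\|x\|$, both are norms, $\|e_n^*\|_W=1$ and $\|Ew\|_W\le\|w\|_W$. Let $W$ be the completion of $(c_{00},\|\cdot\|_W)$, with normalized s.u. basis $(e_n^*)$. For $w\in c_{00}$ there is $x$ with $\|x\|\le1$, $\operatorname{supp}x\subseteq\operatorname{supp}w$ and $w(x)=\|w\|_W$ (restrict to $\operatorname{supp}w$ and use compactness).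

So there are two kinds of vectors: elements $w,f,g$ of $W$, and vectors $x$ on which they act. We bound norms in $W$ from above by showing membership in $D$, and from below by finding $x$ of small norm.

## 10. Rational vectors of norm below one, and the lower bound for $W$

**Lemma 10.1 (W1).** If $w\in c_{00}(\mathbb Q)$ and $\|w\|_W<1$, then $w\in D$. If $f\in D$, then $\|f\|_W\le1$.

*Proof.* The second part is clear from $f(x)\le\|x\|$. For the first let $w\ne0$, $S=\operatorname{supp}w$, $D_S=\{f\in D:\operatorname{supp}f\subseteq S\}$. On $\mathbb R^S$ we have $\|x\|=\sup_{f\in D_S}f(x)$, as $D$ is closed under restrictions. So by Hahn–Banach $w\in\|w\|_W\,\overline{\mathrm{conv}}\,D_S$. Since $\mathrm{conv}\,D_S$ has $0$ in its interior (it contains $\pm e_n^*$, $n\in S$) and $\|w\|_W<1$, this set is contained in $\mathrm{conv}\,D_S$. So $w$ is a real convex combination of elements of $D_S$. By Carathéodory these may be taken affinely independent; then the coefficients are the unique solution of a linear system with rational entries, hence rational. So $w\in D$.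 $\square$

**Lemma 10.2 (W2).** If $i$ is even, $w_1<\dots<w_d$ are nonzero in $c_{00}$ and $\{\min\operatorname{supp}w_s\}\in\mathcal F_i$, then $\|\sum w_s\|_W\le m_i\max\|w_s\|_W$.

*Proof.* Let $\max\|w_s\|_W=1$ and $0<\delta<1$. For rational $w_s'$ with the same supports, close enough to $(1-\delta)w_s$, we have $\|w_s'\|_W<1$, so $w_s'\in D$ by (W1). Then $\frac1{m_i}\sum w_s'\in D^i\subseteq D$ and $\|\sum w_s'\|_W\le m_i$. Let $w_s'\to(1-\delta)w_s$ and then $\delta\to0$. $\square$

For $i=0$, (W2) is (8.1). So by Proposition 8.1, **$W$ satisfies (L), and $\mathrm{Emb}(Z,Y)\ge\gamma$ for all block subspaces $Z,Y$ of $W$.** From now on norms of elements of $W$ are also written $\|\cdot\|$. What remains is the upper bound for disjoint pairs. Its core is: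

> **Proposition 10.3 (rigidity).** There are no block sequences $(z_n),(y_n)$ in $W$ with $z_n$ rational, $\operatorname{supp}z_n\cap\operatorname{supp}y_k=\emptyset$ for all $n,k$, and $(z_n)$ equivalent to $(y_n)$.

## 11. How a functional splits a successive sequence

Let $(x_k)$ be nonzero successive vectors in $c_{00}$ with *positions* $(r_k)$: $\max\operatorname{supp}x_{k-1}<r_k\le\min\operatorname{supp}x_k$. Let $h_1<\dots<h_e$ be nonzero with $\{\min\operatorname{supp}h_s\}\in\mathcal F$, $\mathcal F$ regular. Let
$$S_k=\{s:\operatorname{supp}h_s\cap\operatorname{supp}x_k\ne\emptyset\},\qquad L_0=\{k:|S_k|\ge2\},\qquad K_s=\{k:S_k=\{s\}\}.$$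
So $L_0$ collects the vectors that are cut by several $h$'s, and on $K_s$ only $h_s$ acts. The next lemma says that $L_0$ is small, and that small sets of indices, one in each $K_s$, have a small union. For example, let $x_1=e_2+e_3$, $x_2=e_5$, $x_3=e_6$, with positions $2,5,6$, and let $h_1=e_2^*$, $h_2=e_3^*+e_5^*$, $h_3=e_6^*$. Then $L_0=\{1\}$, $K_1=\emptyset$, $K_2=\{2\}$, $K_3=\{3\}$.

**Lemma 11.1.**

(a) $\{r_k:k\in L_0,k\ne\min L_0\}\in\mathcal F$.

(b) If $s^1<s^2<\cdots$ and $k^q\in K_{s^q}$, then $k^1<k^2<\cdots$ and $\{r_{k^2},r_{k^3},\dots\}\in\mathcal F$. Hence, if $\emptyset\ne A_q\subseteq K_{s^q}$ with $\{r_k\}_{k\in A_q}\in\mathcal G$ for all $q$ ($\mathcal G$ regular), then $A_1<A_2<\cdots$ and $\{r_k:k\in\bigcup_{q\ge2}A_q\}\in\mathcal F[\mathcal G]$.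

(c) Let $\mathcal F\subseteq\mathcal F_{j-1}$, $j\ge1$, let $A_s\subseteq K_s$ be (possibly empty) sets with $\{r_k\}_{k\in A_s}\in\mathcal G$, and let $k_0$ be an index or nothing. Then the positions of $\{k_0\}\cup L_0\cup\bigcup_sA_s$ form a set in $\Phi_j(\mathcal G)$.

All this remains valid for subsequences of $(x_k)$ with the corresponding $r_k$.

*Proof.* (a) For $k\in L_0$ let $s_k=\min S_k$. Some $h_{s'}$ with $s'>s_k$ meets $\operatorname{supp}x_k$, so $\max\operatorname{supp}h_{s_k}<\max\operatorname{supp}x_k$. If $k<k'$ are in $L_0$, then $h_{s_{k'}}$ has a point in $\operatorname{supp}x_{k'}$, beyond $\max\operatorname{supp}x_k$, so $s_k<s_{k'}$. Also $\min\operatorname{supp}h_{s_k}\le\max\operatorname{supp}x_k<r_{k'}$. So the set in (a) is a spread of $\{\min\operatorname{supp}h_{s_k}:k\in L_0,k\ne\max L_0\}\in\mathcal F$.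

(b) $h_{s^q}$ meets $\operatorname{supp}x_{k^q}$ and $h_{s^1}<h_{s^2}<\cdots$, so $k^1\le k^2\le\cdots$; the sets $S_{k^q}=\{s^q\}$ are distinct, so the inequalities are strict. And $r_{k^{q+1}}>\max\operatorname{supp}x_{k^q}\ge\min\operatorname{supp}h_{s^q}$, so $\{r_{k^2},r_{k^3},\dots\}$ is a spread of a set in $\mathcal F$. For the last assertion take $k^q=\min A_q$.

(c) In the definition of $\Phi_j$ let $S$ consist of $r_{k_0}$ and $r_{\min L_0}$, let $B$ consist of the remaining positions from $L_0$, let $A$ be the positions of the first nonempty $A_s$, and $C$ those of the other $A_s$. Use (a) and (b).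

For subsequences, the requirement on positions still holds. $\square$

## 12. Rapidly increasing sequences

**Definition 12.1.** Let $C,\Theta\ge1$. A successive sequence $(x_k)$ (finite or infinite) of nonzero vectors with positions $(r_k)$ is a *$(C,\Theta)$-RIS with types $j_1<j_2<\cdots$* if for all $k$

* (RIS1) $\|x_k\|\le C$;
* (RIS2) $|h(x_k)|\le C/m_i$ for $h\in D^i$, $i<j_k$;
* (RIS3) $|h(x_k)|\le C/\Theta$ for $h\in D^i$, $i\ge j_{k+1}$ (if $j_{k+1}$ exists).

By (9.2), (RIS3) holds if $\|x_k\|_{\ell_1}/m_{j_{k+1}}\le C/\Theta$, so it only asks that the next type be large. Initial segments of a RIS are RIS. The point of the definition is that a functional of weight $i$ is well estimated on all $x_k$ but one. For $h\in D^i$ let $k_0=k_0(i)$ be the index, if any, with $j_{k_0}\le i<j_{k_0+1}$ ($j_{k_0+1}=\infty$ if undefined). Then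
$$|h(x_k)|\le C/\Theta\ \text{ for }k<k_0,\qquad|h(x_k)|\le C/m_i\ \text{ for }k>k_0\ \text{(for all $k$ if $k_0$ does not exist)}.\tag{12.1}$$

**Lemma 12.2.** Let $j\ge1$, $\Theta\in\{m_j,m_j^2\}$, and let $(x_k)_{k\le d}$ be a $(C,\Theta)$-RIS. If $\Theta=m_j^2$ assume

(N) for every $h\in D^j$ there is $k^*$ with $|h(x_k)|\le C/\Theta$ for all $k\ne k^*$.

Let $b_k\ge0$ and $\mu_q(I)=\max\{\sum_{k\in A}b_k:A\subseteq I,\ \{r_k\}_{k\in A}\in\Phi_j^q(\mathcal S_1)\}$. If $1\le\theta\le\Theta$ and $2^q\ge\theta$, then for all $f\in D$ and all $I\subseteq\{1,\dots,d\}$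
$$\Big|f\Big(\sum_{k\in I}b_kx_k\Big)\Big|\le C\Big(\mu_q(I)+\frac1\theta\sum_{k\in I}b_k\Big).$$

*Proof.* Induction on $q$: each time a functional of weight $i$ is taken apart we gain a factor $m_i\ge2$, and we lose one application of $\Phi_j$. For $q=0$ we have $\theta=1$, and (RIS1) suffices. Let $q\ge1$. By convexity we may assume $f=\pm e_n^*$ or $f\in D^i$. If $f=\pm e_n^*$, at most one $k$ contributes, at most $Cb_k\le C\mu_q(I)$. Let $f\in D^i$ and $k_0=k_0(i)$.

*Case $m_i\ge\theta$.* By (12.1), $|f(x_k)|\le C/\theta$ for $k\ne k_0$, so the sum is at most $Cb_{k_0}+\frac C\theta\sum_Ib_k$, the first term being present only if $k_0\in I$; and then $b_{k_0}\le\mu_q(I)$.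

*Case $m_i<\theta$.* As $\theta\le\Theta\le m_j^2=m_{j+1}$, we have $i\le j$, and $i=j$ only if $\Theta=m_j^2$.

If $i=j$, use (N), with $k^*$ in the place of $k_0$.

If $i<j$, write $f=\pm\frac1{m_i}\sum h_s$ as in (9.2), so that $\{\min\operatorname{supp}h_s\}\in\mathcal F_i\subseteq\mathcal F_{j-1}$. Let $I'=\{k\in I:k>k_0\}$ ($I'=I$ if $k_0$ does not exist), and form $L_0,K_s$ for $(x_k)_{k\in I'}$.

* For $k\in I$, $k<k_0$: $|f(x_k)|\le C/\Theta\le C/\theta$.
* For $k=k_0$ and for $k\in L_0$: $|f(x_k)|\le C$.
* For $K_s$, apply the induction hypothesis to $h_s$ with $\theta/m_i\in[1,\Theta]$, $\theta/m_i\le2^{q-1}$: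
$$\frac1{m_i}\Big|h_s\Big(\sum_{K_s}b_kx_k\Big)\Big|\le\frac C{m_i}\Big(\sum_{A_s}b_k+\frac{m_i}\theta\sum_{K_s}b_k\Big),\qquad A_s\subseteq K_s,\ \{r_k\}_{A_s}\in\Phi_j^{q-1}(\mathcal S_1).$$
* Indices with $S_k=\emptyset$ contribute $0$.

Summing, we get at most $C(\sum_Ab_k+\frac1\theta\sum_Ib_k)$ with $A=(\{k_0\}\cap I)\cup L_0\cup\bigcup_sA_s$. By Lemma 11.1(c), $\{r_k\}_A\in\Phi_j(\Phi_j^{q-1}(\mathcal S_1))=\Phi_j^q(\mathcal S_1)$. $\square$

## 13. Pairs $(f,x)$ in which $x$ detects only the weight of $f$

Suppose $(z_n),(y_n)$ contradict Proposition 10.3. Let $\Psi:\mathrm{span}(z_n)\to\mathrm{span}(y_n)$ be linear with $\Psi z_n=y_n$. Multiplying all $y_n$ by a constant we may assume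
$$\|w\|\le\|\Psi w\|\le\|\Psi\|\,\|w\|,\qquad\|\Psi\|<\infty.$$
For a finite interval $R$ of indices put $U(R)=\bigcup_{n\in R}(\operatorname{supp}z_n\cup\operatorname{supp}y_n)$. We say that *$(g,x)$ is built on $R$* if $g\in\mathrm{span}(z_n)_{n\in R}$ and $\operatorname{supp}x\subseteq\bigcup_{n\in R}\operatorname{supp}y_n$; its position is $\min U(R)$. Objects constructed successively use intervals with successive $U(R)$; this is possible, as $\min U(R)\to\infty$ when $R$ moves out. Then the requirement on positions in Section 11 holds; $\min\operatorname{supp}g$ is at least the position; and $\Psi g(x')=0$ if $(g,x)$ and $(g',x')$ are built on different intervals of the construction.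

The next claim produces the raw material: pairs dual to each other through $\Psi$, with control of small weights.

**Claim 13.1.** For every even $j\ge2$ and $N$ there are $g\in\mathrm{span}_{\mathbb Q}(z_n)\cap D$ and $x$, built on an interval $R$ with $U(R)>N$, such that $\Psi g(x)=1$, $\|x\|\le12$, and $|h(x)|\le12/m_i$ for $h\in D^i$, $i<j$.

*Proof.* **Step 1: find a long sum of norm at most $2$.** We show: *there are normalized $v_1<\dots<v_d$ in $\mathrm{span}(y_n)$, arbitrarily far out, with $\|\sum v_l\|\le2$ and $\{\min\operatorname{supp}v_l\}\in\mathcal E_j$, and a convex combination $(a_l)$ with $\sum_{l\in A}a_l<\varepsilon_j$ whenever $\{\min\operatorname{supp}v_l\}_{l\in A}\in\mathcal G_j$.* If not, there are none beyond some point. Start with a tail of $v_n^{(0)}=y_n/\|y_n\|$ beyond it. Given a normalized block sequence $(v_n^{(q)})_n$ in $\mathrm{span}(y_n)$, use Lemma 7.3 repeatedly to cut it into successive finite pieces $P$ with $\{\min\operatorname{supp}v_n^{(q)}\}_{n\in P}\in\mathcal E_j$ which carry such convex combinations. By assumption $\|\sum_Pv_n^{(q)}\|>2$;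 let the $v^{(q+1)}$'s be the normalized sums $\sum_Pv_n^{(q)}$. A vector $v^{(p_j)}$ equals $\sum c_nv_n^{(0)}$ with $0<c_n<2^{-p_j}$, over a set of $n$ with $\{\min\operatorname{supp}v_n^{(0)}\}\in\mathcal E_j^{[p_j]}\subseteq\mathcal F_j$. This follows by induction on $q$: for $q=1$ the set is in $\mathcal E_j=\mathcal E_j^{[1]}$; and the set for $v^{(q+1)}$ is the union of the successive sets for the $v_n^{(q)}$, $n\in P$, whose minima are the $\min\operatorname{supp}v_n^{(q)}$ and form a set in $\mathcal E_j$. By (W2) for the even $j$, $1\le m_j2^{-p_j}=\frac12$, a contradiction.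

**Step 2: the vector $x$, up to scaling.** Choose $x_l$ with $\|x_l\|\le1$, $\operatorname{supp}x_l\subseteq\operatorname{supp}v_l$, $v_l(x_l)=1$. Let $\tilde x=\sum a_lx_l$ and $v=\sum v_l$. Then $v(\tilde x)=1$ and $\|\tilde x\|\le1$. Let $h=\pm\frac1{m_i}\sum h_s\in D^i$, $i<j$. By Lemma 11.1(c) with positions $\min\operatorname{supp}v_l$ and all $A_s$ empty, the positions of $L_0$ form a set in $\Phi_j(\mathcal S_1)\subseteq\mathcal G_j$, so $L_0$ has $a$-mass $<\varepsilon_j$. For $l\notin L_0$ at most one $h_s$ meets $x_l$, and $|h(x_l)|\le1/m_i$. So $|h(\tilde x)|\le1/m_i+\varepsilon_j\le2/m_i$.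

**Step 3: the vector $g$.** We have $\|\Psi^{-1}v\|\le\|v\|\le2$. Choose $\tilde w\in\mathrm{span}_{\mathbb Q}(z_n)$, using the same $z_n$'s and so close to $\Psi^{-1}v$ that $\|\tilde w\|<3$ and $\Psi\tilde w(\tilde x)>\frac12$. Let $g=\tilde w/3$; it is in $D$ by (W1), the $z_n$ being rational. Let $x=\tilde x/\Psi g(\tilde x)$. The factor $1/\Psi g(\tilde x)$ is positive and $<6$, so $\|x\|\le12$ and $|h(x)|\le12/m_i$. $\square$

Averaging pairs from Claim 13.1 gives pairs with a definite weight $w$. The important property is (iii): coded functionals that avoid the weight $w$ are very small on $x$, of order $m_j^{-2}$ instead of $m_j^{-1}$.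

**Claim 13.2.** For every even $w\ge2$ and $N$ there are $f\in D^w\cap\mathrm{span}(z_n)$, $f\ne0$, and $x$, built on an interval $R$ with $U(R)>N$, such that $\Psi f(x)=1$ and

(i) $\|x\|\le60$;

(ii) $|h(x)|\le60/m_i$ for $h\in D^i$, $i<w$;

(iii) if $j<w$ is odd, $(h_1,\dots,h_e)$ is $j$-special with weights $(w_s)$, $h=\pm\frac1{m_j}\sum Eh_s$, and $w_s\ne w$ for every $s$ with $\operatorname{supp}h_s\cap\operatorname{supp}x\ne\emptyset$, then $|h(x)|\le60/m_j^2$.

*Proof.* **Construction.** By Claim 13.1 choose successive pairs $(g_l,x_l)$ for even types $w+1<j_1<j_2<\cdots$ with $\|x_l\|_{\ell_1}/m_{j_{l+1}}\le12/m_w^2$, with positions $r_l$, the first interval far out. So $(x_l)$ is a $(12,m_w^2)$-RIS, hence also a $(12,m_w)$-RIS. By Lemma 7.3 take an initial segment of $\{r_l\}$ in $\mathcal E_w$ with a convex combination $(a_l)$ such that $\sum_Aa_l<\varepsilon_w$ if $\{r_l\}_A\in\mathcal G_w$; from now on $l$ is restricted to it. Let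
$$f=\frac1{m_w}\sum g_l,\qquad x=m_w\sum a_lx_l,$$
built on the smallest interval containing all intervals used. As $\{\min\operatorname{supp}g_l\}$ is a spread of $\{r_l\}\in\mathcal E_w\subseteq\mathcal F_w$ and $w$ is even, $f\in D^w$. And $\Psi f(x)=\sum a_l\Psi g_l(x_l)=1$. Let $\mu_q$ refer to $j:=w$ and $b:=a$ in Lemma 12.2. Then $\mu_q<\varepsilon_w$ for $q\le N_w=2^{w+1}+1$.

**(i).** Lemma 12.2 with $\Theta=\theta=m_w$ and $q=2^w$ gives $\|\sum a_lx_l\|\le12(\varepsilon_w+1/m_w)\le24/m_w$. So $\|x\|\le24$.

**An estimate for weights below $w$.** For $h\in D^i$, $i<w$, and any $I$: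
$$\Big|h\Big(\sum_Ia_lx_l\Big)\Big|\le12\Big(\mu_{2^w+1}(I)+\frac1{m_im_w}\sum_Ia_l\Big).\tag{13.1}$$
To see this, write $h=\pm\frac1{m_i}\sum h_t$ with $\{\min\operatorname{supp}h_t\}\in\mathcal F_i\subseteq\mathcal F_{w-1}$ and form $L_0,K_t$ for $(x_l)_{l\in I}$. For $l\in L_0$, $|h(x_l)|\le12$. Lemma 12.2 for $h_t$ with $\Theta=\theta=m_w$, $q=2^w$ gives $A_t\subseteq K_t$ with positions in $\Phi_w^{2^w}(\mathcal S_1)$ and $|h(\sum_{K_t}a_lx_l)|\le\frac{12}{m_i}(\sum_{A_t}a_l+\frac1{m_w}\sum_{K_t}a_l)$. Sum up; by Lemma 11.1(c) the positions of $L_0\cup\bigcup A_t$ form a set in $\Phi_w^{2^w+1}(\mathcal S_1)$.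

**(ii).** By (13.1), $|h(x)|\le12m_w\varepsilon_w+12/m_i\le24/m_i$.

**(iii).** Replace $E$ by $E\cap\operatorname{supp}x$, which does not change $h(x)$, and discard the zero terms. Let $h_s'=Eh_s\in D^{w_s}$ be the remaining ones. For these $w_s\ne w$ and $w_s>j$, and $\{\min\operatorname{supp}h_s'\}\in\mathcal F_j\subseteq\mathcal F_{w-1}$. Form $L_0,K_s$ for $(h_s')$ and $(x_l)$; we estimate $h(\sum a_lx_l)$.

* *$L_0$.* By Lemma 11.1(c) it has mass $<\varepsilon_w$, so it contributes at most $12\varepsilon_w$.
* *$s$ with $w_s<w$.* By (13.1) for $h_s'$ and $I=K_s$, as $w_s\ge j+1$,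
$$\sum_s\Big|h_s'\Big(\sum_{K_s}a_lx_l\Big)\Big|\le12\sum_s\mu_{2^w+1}(K_s)+\frac{12}{m_{j+1}m_w}.$$
By Lemma 11.1(c), $\sum_s\mu_{2^w+1}(K_s)$ is the mass of a set with positions in $\Phi_w^{2^w+2}(\mathcal S_1)\subseteq\mathcal G_w$, so it is $<\varepsilon_w$.
* *$s$ with $w_s>w$.* Let $l(s)=k_0(w_s)$ in the notation of (12.1), if it exists. For $l\ne l(s)$, $|h_s'(x_l)|\le12/m_w^2$: by (RIS3) if $l<l(s)$, and otherwise by (RIS2) and $m_{w_s}\ge m_{w+1}=m_w^2$. For $l=l(s)$, $|h_s'(x_l)|\le12$. The set $\{l(s):l(s)\in K_s\}$ has mass $<\varepsilon_w$, since its positions form a set in $\Phi_w(\mathcal S_1)$ by Lemma 11.1(c) with $A_s=\{l(s)\}\cap K_s$. So these $s$ contribute at most $12\varepsilon_w+12/m_w^2$ to $\sum_s|h_s'(\sum_{K_s}a_lx_l)|$.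

Altogether, using $m_w\ge m_{j+1}=m_j^2$,
$$|h(x)|\le m_w\Big[12\varepsilon_w+\frac1{m_j}\Big(24\varepsilon_w+\frac{12}{m_{j+1}m_w}+\frac{12}{m_w^2}\Big)\Big]\le36m_w^{-3}+\frac{12}{m_j^3}+\frac{12}{m_j^3}\le\frac{60}{m_j^2}.\qquad\square$$

The place where $w_s\ne w$ enters is the trichotomy itself: a functional of weight exactly $w$, such as one that averages functionals norming the $x_l$, could be of order $1$ on $x$.

## 14. Coded sequences on the $z$-side, and the end of the proof

*Proof of Proposition 10.3.* Keep the setting of Section 13 and fix an odd $j$.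

**Step 1: follow the code on the $z$-side.** Choose $w_1\in\Lambda_\emptyset$, $w_1>j$, and $(f_1,x_1)$ from Claim 13.2 for $w_1$. Given $f_1,\dots,f_k$, choose $w_{k+1}\in\Lambda_{(f_1,\dots,f_k)}$ with $w_{k+1}>w_k$ and $\|x_k\|_{\ell_1}/m_{w_{k+1}}\le60/m_j^2$, and $(f_{k+1},x_{k+1})$ from Claim 13.2 for $w_{k+1}$, far out. By (i) and (ii), $(x_k)$ is a $(60,m_j^2)$-RIS with types $w_k$. Let $\{r_k\}_{k\le d}\in\mathcal E_j\subseteq\mathcal F_j$ be an initial segment of the positions with a convex combination $(b_k)$ such that $\sum_Ab_k<\varepsilon_j$ if $\{r_k\}_A\in\mathcal G_j$. As $\min\operatorname{supp}f_k\ge r_k$, the sequence $(f_1,\dots,f_d)$ is $j$-special with weights $(w_k)$. So $\frac1{m_j}\sum_{k\le d}f_k\in D^j$, and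
$$\Big\|\frac1{m_j}\sum_{k\le d}f_k\Big\|\le1\ \text{ in }W.\tag{14.1}$$

**Step 2: functionals of weight $j$ are small on all $x_k$ but one.** *(N) holds for $(x_k)_{k\le d}$ with $C=60$, $\Theta=m_j^2$.* Let $h=\pm\frac1{m_j}\sum Eh_s\in D^j$ with $(h_s)$ $j$-special with weights $(w_s')$, and let $r\le d$ be maximal with $h_s=f_s$ for all $s\le r$.

* For $s\le r$, $\operatorname{supp}h_s\subseteq\bigcup\operatorname{supp}z_n$ is disjoint from all $\operatorname{supp}x_k$.
* The weight $w_{r+1}'$ (if $h_{r+1}$ exists) equals $w_k$ for at most one $k=:k^*$.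
* For $s\ge r+2$ we have $w_s'\in\Lambda_{(h_1,\dots,h_{s-1})}$, and $(h_1,\dots,h_{s-1})\ne(f_1,\dots,f_{k-1})$ for all $k\le d$. Indeed, if $r=d$, the lengths differ, since $s-1\ge d+1$. If $r<d$, equality would give $k-1=s-1\ge r+1$ and $h_{r+1}=f_{r+1}$, contradicting the choice of $r$. As the sets $\Lambda_\varphi$ are disjoint, $w_s'\ne w_k$ for all $k\le d$.

So for $k\ne k^*$ every $h_s$ that meets $\operatorname{supp}x_k$ has $w_s'\ne w_k$. Claim 13.2(iii) applies with $w=w_k>j$ and gives $|h(x_k)|\le60/m_j^2$.

**Step 3: compare.** Lemma 12.2 with $\Theta=\theta=m_j^2$, $q=2^{j+1}\le N_j$, $2^q=m_j^2$, gives $\|\sum b_kx_k\|\le60(\varepsilon_j+m_j^{-2})\le120/m_j^2$. As $\Psi f_k(x_l)=\delta_{kl}$, by (14.1)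
$$\|\Psi\|\ge\Big\|\Psi\Big(\frac1{m_j}\sum f_k\Big)\Big\|\ge\frac{\frac1{m_j}\sum_kb_k}{\|\sum b_kx_k\|}\ge\frac{m_j}{120}$$
for every odd $j$, a contradiction. $\square$

Rigidity says that certain trees have no infinite branch. As these trees are countable, a uniform bound follows.

**Corollary 14.1.** There is $\beta_0<\omega_1$ with $\mathrm{Emb}(Z,Y)\le\beta_0$ for all disjoint rational block sequences $Z=(z_i)$, $Y=(y_i)$ in $W$.

*Proof.* **Step 1: one countable tree for each $K$.** For an integer $K\ge1$ let $\mathbb T_K$ be the tree of finite sequences $((z_i,u_i))_{i<n}$, where $(z_i)_{i<n}$ is a rational block sequence, the $u_i$ are rational and finitely supported, $\operatorname{supp}u_i\cap\operatorname{supp}z_k=\emptyset$ for all $i,k<n$, and $(z_i)\approx_K(u_i)$. The $u_i$ need not be successive.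

**Step 2: $\mathbb T_K$ is well-founded.** Suppose it had an infinite branch, and let $\Psi z_i=u_i$. For every $n$, the map $w\mapsto([0,n]w,[0,n]\Psi w)$ on $\mathrm{span}_{\mathbb Q}(z_i)$ has finite-dimensional range, so it has a nonzero element in its kernel. Hence one can choose inductively nonzero $z_k'\in\mathrm{span}_{\mathbb Q}(z_i)$ such that both $(z_k')$ and $(\Psi z_k')$ are successive. They are equivalent, the $z_k'$ are rational, and $\operatorname{supp}z_k'\cap\operatorname{supp}\Psi z_l'=\emptyset$. This contradicts Proposition 10.3. So $\mathbb T_K$ is a well-founded tree on a countable set, and its rank is countable.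

**Step 3: all the trees in question map into these.** Let $Z,Y$ be as stated, $K\ge1$ an integer. Map a node $(y_i')_{i<n}$ of $T(Z,Y,K)$ to $((z_i,u_i))_{i<n}$, where $u_i\in\mathrm{span}_{\mathbb Q}(y_k)$ is a chosen approximation of $\lambda y_i'$, $\lambda=\|z_0\|/\|y_0'\|$, depending only on $i,y_0',y_i'$, with error at most $2^{-i-2}\|z_i\|/K$. By (2.1), $(z_i)\approx_K(\lambda y_i')$, so (P) shows that this maps into $\mathbb T_{2K}$; it preserves proper extension. By fact 4 of Section 1, $\mathrm{rank}\,T(Z,Y,K)\le\mathrm{rank}(\mathbb T_{2K})$. So $\beta_0=\sup_K\mathrm{rank}(\mathbb T_{2K})$ works. $\square$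

*Proof of Theorem A.* Let $\gamma<\omega_1$ and let $W$ be the space of Section 9. Its basis is normalized and s.u. By Section 10, $W$ satisfies (L), and $\mathrm{Emb}(Z,Y)\ge\gamma$ for all block subspaces. By Corollary 14.1, $\mathrm{Emb}(Z,Y)\le\beta_0$ for all disjoint rational block sequences. Proposition 6.1 gives $\alpha$ with $\gamma\le\alpha<\omega_1$ and a rational block sequence $X_1$ such that $[X_1]$, with basis $X_1$, is $\alpha$-minimal and $\alpha$-tight. The basis $X_1$ is a block sequence of an s.u. basis, so it is s.u., hence unconditional. $\blacksquare$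

Since $\alpha\le\omega\alpha$, the space $[X_1]$ is $\alpha$-minimal and $\omega\alpha$-tight. As $\gamma$ was arbitrary, such spaces exist for unboundedly many $\alpha<\omega_1$.
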